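\title{Accumulation points of the edit distance function on both sides of $1/2$}

\begin{abstract}
The edit distance function of a hereditary graph property is a minimum of quadratic programs attached to colored regularity graphs, and a density $p$ is an accumulation point if no finite set of these graphs computes the function near $p$. We construct a property for which $1/4$ and $3/4$ are both accumulation points. This disproves the statement that one of the intervals $(0,1/2]$ and $[1/2,1)$ is always free of accumulation points. More generally, $\frac1{2+\lambda}$ and $1-\frac1{2+\lambda'}$ are accumulation points of one property whenever $\lambda,\lambda'\ge 2$ are limits from below of spectral radii of graphs, and this covers all $\lambda,\lambda'\in\{2\}\cup[\sqrt{2+\sqrt5},\infty)$. In the other direction, no hereditary property has an accumulation point in $(1/4,3/4)$.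
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Edit distance and colored regularity graphs}

All graphs are finite and simple. A \emph{hereditary property} $\mathcal H$ is a family of graphs closed under isomorphism and under deletion of vertices. Every such family has the form $\mathcal H=\mathrm{Forb}(\mathcal F)$, the family of graphs with no induced copy of any $F\in\mathcal F$. The property is \emph{non-trivial} if it contains graphs of unbounded order, and hence of every order. We call $\mathcal H$ \emph{proper} if it is non-trivial and is not the family of all graphs, that is, $\mathcal F\ne\emptyset$.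

For a graph $G$ and a non-trivial $\mathcal H$, let $\mathrm{dist}(G,\mathcal H)$ be the least number of edge additions and deletions that turn $G$ into a member of $\mathcal H$ on the same vertex set. The \emph{edit distance function} records how far from $\mathcal H$ a large graph of density $p\in[0,1]$ can be:
\[
\mathrm{ed}_{\mathcal H}(p)=\lim_{n\to\infty}\max\Big\{\mathrm{dist}(G,\mathcal H)\big/\tbinom n2 : |V(G)|=n,\ |E(G)|=\big\lfloor p\tbinom n2\big\rfloor\Big\}.
\]
For the family of edgeless graphs every edge must be deleted, so $\mathrm{ed}_{\mathcal H}(p)=p$; for the family of complete graphs $\mathrm{ed}_{\mathcal H}(p)=1-p$; for the family of all graphs the function vanishes.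

In general the function is computed from templates for editing. A \emph{colored regularity graph} (CRG) $K$ is a complete graph whose vertex set is partitioned into white vertices $VW$ and black vertices $VB$, and whose edge set is partitioned into white, gray and black edges $EW$, $EG$, $EB$. White permits only non-edges, black permits only edges, and gray permits both. Precisely, a graph $F$ \emph{embeds} in $K$ if there is a map $\phi\colon V(F)\to V(K)$ such that for all distinct $u,v\in V(F)$:
\begin{itemize}
\item if $uv\in E(F)$, then $\phi(u)=\phi(v)\in VB$, or $\phi(u)\ne\phi(v)$ and $\phi(u)\phi(v)\in EB\cup EG$;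
\item if $uv\notin E(F)$, then $\phi(u)=\phi(v)\in VW$, or $\phi(u)\ne\phi(v)$ and $\phi(u)\phi(v)\in EW\cup EG$.
\end{itemize}
In particular the preimage of a white vertex is an independent set and the preimage of a black vertex is a clique. For $\mathcal H=\mathrm{Forb}(\mathcal F)$, let $\mathcal K(\mathcal H)$ be the set of CRGs in which no $F\in\mathcal F$ embeds.

Let $M_K(p)$ be the symmetric matrix indexed by $V(K)$ whose diagonal entry is $p$ at a white vertex and $1-p$ at a black vertex, and whose off-diagonal entry is $p$, $1-p$ or $0$ according as the edge is white, black or gray. A \emph{weight vector} is a vector $x\ge0$ with $\sum_v x_v=1$. The \emph{value} of $K$ at $p$ is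
\[
f_K(p)=\min\{x^TM_K(p)x : x \text{ a weight vector on } V(K)\}.
\]
This is the cost of editing according to $K$. Take a graph of density $p$, send each vertex independently to $v\in V(K)$ with probability $x_v$, delete the edges that land on white vertices or white edges, and add the non-edges that land on black ones. If $W$ and $B$ are the probabilities that a given pair lands on white and on black, the expected fraction of edited pairs is $pW+(1-p)B=x^TM_K(p)x$. The edited graph embeds in $K$, so it lies in $\mathcal H$ when $K\in\mathcal K(\mathcal H)$. A theorem of Balogh and Martin says that no strategy does better: for every non-trivial $\mathcal H$ and every $p\in[0,1]$,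
\begin{equation}\label{eq:BM}
\mathrm{ed}_{\mathcal H}(p)=\inf_{K\in\mathcal K(\mathcal H)}f_K(p).
\end{equation}
A theorem of Marchant and Thomason says that the infimum is attained when $\mathcal H$ is proper.

\subsection{The problem and the results}

At each single density one CRG suffices, and it is natural to ask whether finitely many suffice for all nearby densities. A finite set $\{K_1,\dots,K_m\}\subseteq\mathcal K(\mathcal H)$ \emph{computes} $\mathrm{ed}_{\mathcal H}$ on a set $P\subseteq[0,1]$ if $\mathrm{ed}_{\mathcal H}(q)=\min_if_{K_i}(q)$ for all $q\in P$. A point $p\in[0,1]$ is an \emph{accumulation point} of $\mathcal H$ if there is no open interval $I\ni p$ such that some finite subset of $\mathcal K(\mathcal H)$ computes $\mathrm{ed}_{\mathcal H}$ on $I\cap[0,1]$. The following problem comes from Cox, Martin and McGinnis~\cite{CMM}.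

\begin{quote}
\emph{Prove or disprove: for every proper hereditary property, either $(0,1/2]$ or $[1/2,1)$ is free of accumulation points.}
\end{quote}

There is a reason to expect the statement to hold. For $p<1/2$ a minimal optimal CRG has no black edges and its white vertices are joined in gray to everything (Lemma~\ref{lem:core}), so all its complexity lies in the pattern of gray and white edges among black vertices. For $p>1/2$ the colors are exchanged. A property that accumulates on both sides must admit rich families of both kinds. But every member of $\mathcal K(\mathcal H)$ competes at every density, and so does every part of it. The family needed above $1/2$ brings in white vertices joined by gray edges. These are very cheap below $1/2$, and they threaten to beat the whole family that was meant to accumulate there. In the most naive construction this does happen (Section~\ref{sec:paths}). The threat can nevertheless be removed, and the statement is false.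

\begin{theorem}\label{thm:main}
There is a non-trivial hereditary property, not the family of all graphs, for which $1/4$ and $3/4$ are both accumulation points.
\end{theorem}

The points $1/4$ and $3/4$ come from the spectral radii of paths, which increase to $2$. Let $\rho(G)$ be the largest adjacency eigenvalue of $G$ and let
\[
\Lambda=\big\{\lambda\ge2 : \lambda=\sup\{\rho(G) : G\text{ a finite graph},\ \rho(G)<\lambda\}\big\}
\]
be the set of numbers $\lambda\ge2$ that are limits of spectral radii from below.

\begin{theorem}\label{thm:pairs}
For all $\lambda,\lambda'\in\Lambda$ there is a non-trivial hereditary property, not the family of all graphs, with accumulation points at both $\frac1{2+\lambda}$ and $1-\frac1{2+\lambda'}$. Moreover $\Lambda\supseteq\{2\}\cup[\sqrt{2+\sqrt5},\infty)$. Hence every pair $(p,1-p')$ with $p,p'\in\big(0,\frac1{2+\sqrt{2+\sqrt5}}\big]\cup\{\frac14\}$ occurs as a pair of accumulation points of one such property.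
\end{theorem}

Here $\frac1{2+\sqrt{2+\sqrt5}}\approx0.2464$. We do not classify which points of the interval $(0.2464\ldots,\frac14)$ are accumulation points. What remains true of the statement in the problem is that the middle half of $[0,1]$ is always free.

\begin{theorem}\label{thm:middle}
For every non-trivial hereditary property $\mathcal H$ other than the family of all graphs and every $a\in(\frac14,\frac12)$, finitely many CRGs in $\mathcal K(\mathcal H)$ compute $\mathrm{ed}_{\mathcal H}$ on $[a,1-a]$. Hence no such property has an accumulation point in the open interval $(\frac14,\frac34)$, and this interval cannot be enlarged at either end, even for a single property.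
\end{theorem}

Section~\ref{sec:tools} collects the basic operations on CRGs. Section~\ref{sec:paths} shows by hand why spectral radii appear and how the construction works for paths. Section~\ref{sec:construction} proves Theorem~\ref{thm:main} and the first assertion of Theorem~\ref{thm:pairs}, and Section~\ref{sec:Lambda} completes Theorem~\ref{thm:pairs}. Section~\ref{sec:middle} proves Theorem~\ref{thm:middle}; it does not depend on Sections~\ref{sec:construction} and~\ref{sec:Lambda} except for the sharpness assertion.

\section{Unions, complements, gray joins and cores}\label{sec:tools}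

A \emph{sub-CRG} of $K$ is the CRG induced on a nonempty set of vertices. If $K'$ is a sub-CRG of $K$, then $f_{K'}\ge f_K$, since a weight vector on $K'$ extends by zeros; and $K\in\mathcal K(\mathcal H)$ implies $K'\in\mathcal K(\mathcal H)$. Let $\mathrm{co}\mathcal H$ be the family of complements of members of $\mathcal H$, and let $\overline K$ be obtained from $K$ by exchanging white and black on vertices and edges.

\begin{lemma}\label{lem:basic}
Let $\mathcal H,\mathcal H_1,\mathcal H_2$ be non-trivial hereditary properties.
\begin{itemize}
\item[(a)] $K\in\mathcal K(\mathcal H)$ if and only if every graph that embeds in $K$ lies in $\mathcal H$.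
\item[(b)] $\mathcal K(\mathcal H_1\cup\mathcal H_2)=\mathcal K(\mathcal H_1)\cup\mathcal K(\mathcal H_2)$, so $\mathrm{ed}_{\mathcal H_1\cup\mathcal H_2}=\min(\mathrm{ed}_{\mathcal H_1},\mathrm{ed}_{\mathcal H_2})$.
\item[(c)] $K\in\mathcal K(\mathcal H)$ if and only if $\overline K\in\mathcal K(\mathrm{co}\mathcal H)$. Also $M_{\overline K}(p)=M_K(1-p)$, so $f_{\overline K}(p)=f_K(1-p)$, $\mathrm{ed}_{\mathrm{co}\mathcal H}(p)=\mathrm{ed}_{\mathcal H}(1-p)$, and $p$ is an accumulation point of $\mathrm{co}\mathcal H$ if and only if $1-p$ is one of $\mathcal H$.
\end{itemize}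
\end{lemma}

\begin{proof}
(a) Let $\mathcal H=\mathrm{Forb}(\mathcal F)$. If some $F\in\mathcal F$ embeds in $K$, it is a graph outside $\mathcal H$ that embeds. If some $G\notin\mathcal H$ embeds, then $G$ has an induced subgraph $F\in\mathcal F$, and the embedding restricts to $F$.

(b) The inclusion $\supseteq$ follows from (a). Suppose that $K$ lies in neither $\mathcal K(\mathcal H_i)$, and take $G_i\notin\mathcal H_i$ embedded in $K$ by $\phi_i$. Extend $G_1\sqcup G_2$ by joining $u\in V(G_1)$ to $v\in V(G_2)$ exactly when $\phi_1(u)=\phi_2(v)$ is a black vertex, or $\phi_1(u)\ne\phi_2(v)$ and the edge $\phi_1(u)\phi_2(v)$ is black or gray. The resulting graph embeds in $K$ by $\phi_1\sqcup\phi_2$. It contains $G_1$ and $G_2$ as induced subgraphs, so it is not in $\mathcal H_1\cup\mathcal H_2$, and $K\notin\mathcal K(\mathcal H_1\cup\mathcal H_2)$ by (a). The formula for the edit distance follows from~\eqref{eq:BM}.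

(c) A map embeds $G$ in $K$ if and only if it embeds the complement of $G$ in $\overline K$. Apply (a) and~\eqref{eq:BM}.
\end{proof}

For $p\in(0,1)$ every value is positive, because $x^TM_K(p)x\ge\min(p,1-p)\sum_vx_v^2$. The reciprocal of the value is the convenient quantity, since it is additive over gray joins.

\begin{lemma}\label{lem:join}
Let $p\in(0,1)$. If $V(K)$ splits into parts inducing $K_1,\dots,K_j$ and all edges between different parts are gray, then $1/f_K(p)=\sum_i1/f_{K_i}(p)$.
\end{lemma}

\begin{proof}
Write $f_i=f_{K_i}(p)$. If part $i$ receives total weight $t_i$, the best distribution inside the parts gives $\sum_it_i^2f_i$. By the Cauchy--Schwarz inequality $1=(\sum_it_i)^2\le(\sum_it_i^2f_i)(\sum_i1/f_i)$, with equality when $t_i$ is proportional to $1/f_i$.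
\end{proof}

Thus a white vertex joined in gray to everything contributes $1/p$ to $1/f_K(p)$, and a black one contributes $1/(1-p)$.

A CRG $K$ is \emph{$p$-core} if $f_{K'}(p)>f_K(p)$ for every proper sub-CRG $K'$. Every $K$ has a $p$-core sub-CRG with the same value at $p$: among the sub-CRGs with that value take one with the fewest vertices. So in bounding values from below we may always pass to cores, and cores are rigid.

\begin{lemma}\label{lem:core}
Let $p\in(0,1)$, let $K$ be $p$-core, $M=M_K(p)$, $f=f_K(p)$, and let $x$ be a weight vector with $x^TMx=f$.
\begin{itemize}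
\item[(a)] We have $x_v>0$ for all $v$, $Mx=f\mathbf 1$, and $d^TMd>0$ for every $d\ne0$ with $\sum_vd_v=0$. The optimal vector $x$ is unique.
\item[(b)] If $p<\frac12$, there are no black edges and all edges at white vertices are gray. If $p>\frac12$, there are no white edges and all edges at black vertices are gray. If $p=\frac12$, all edges are gray.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A weight vector with a zero coordinate lives on a proper sub-CRG, so its value exceeds $f$. Hence $x$ is in the interior of the simplex, and the Lagrange condition gives $Mx=c\mathbf 1$ with $c=x^TMx=f$. For $d$ with coordinate sum $0$ this gives $(x+td)^TM(x+td)=f+t^2d^TMd$. If $d\ne0$ and $d^TMd\le0$, increase $t$ from $0$ until $x+td$ reaches the boundary of the simplex; the result is a weight vector with a zero coordinate and value at most $f$, a contradiction. If $x'\ne x$ is another weight vector, then $d=x'-x$ and $t=1$ show that its value is $f+d^TMd>f$.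

(b) Taking $d=e_u-e_v$ in (a) gives $M_{uv}<\frac12(M_{uu}+M_{vv})\le\max(p,1-p)$. For $p=\frac12$ this excludes white and black edges, and for $p<\frac12$ it excludes black edges. Let $p<\frac12$, let $u$ be white, and let $N$ consist of $u$ and the vertices joined to $u$ by white edges. Then $M_{uv}=p$ for $v\in N$ and $M_{uv}=0$ otherwise, so $f=(Mx)_u=p\,x(N)$, where $x(N)=\sum_{v\in N}x_v$. Suppose $N\ne\{u\}$. We test moving all the weight of $N$ to $u$. Let $x_N$ agree with $x$ on $N$ and vanish elsewhere, and let $d=e_u-x_N/x(N)$, a nonzero vector with coordinate sum $0$. Since $M\ge0$ and $x_N\le x$, we have $x_N^TMx_N\le x_N^TMx=f\,x(N)$, and so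
\[
d^TMd=p-2p+\frac{x_N^TMx_N}{x(N)^2}\le-p+\frac f{x(N)}=0,
\]
contradicting (a). The case $p>\frac12$ follows by applying this to $\overline K$ at $1-p$.
\end{proof}

\begin{example}
Let $\mathcal H$ be the family of triangle-free graphs and $p\in(0,1)$. A triangle embeds in a black vertex, so a $p$-core in $\mathcal K(\mathcal H)$ has only white vertices. By Lemma~\ref{lem:core}(b) it has no white edge, so it has at most two vertices, and its value is at least $p\min\sum_vx_v^2\ge p/2$. Two white vertices joined in gray accept only bipartite graphs and have value $p/2$. So one CRG computes $\mathrm{ed}_{\mathcal H}(p)=p/2$ on $(0,1)$.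
\end{example}

\section{Black vertices, spectral radii and paths}\label{sec:paths}

For an integer $r\ge0$ and a nonempty graph $G$, let $K_r(G)$ be the CRG with $r$ white vertices and black vertex set $V(G)$, in which an edge between two black vertices is gray if it lies in $E(G)$ and white otherwise, and all edges at white vertices are gray. By Lemma~\ref{lem:core}(b), for $p<\frac12$ every $p$-core with a black vertex has this form.

We use the following standard facts about the adjacency matrix $A_G$. The number $\rho(G)$ is the maximum of $x^TA_Gx/|x|^2$ over $x\ne0$, and the maximum is attained at a nonnegative vector. Consequently $\rho(G')\le\rho(G)$ for every subgraph $G'$ of $G$, induced or not, and $\rho(G)<z$ if and only if $zI-A_G$ is positive definite. The star with $\Delta$ leaves, the clique on $j$ vertices and the path $P_k$ on $k$ vertices have spectral radii $\sqrt\Delta$, $j-1$ and $2\cos\frac\pi{k+1}$.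

The question that produces spectral radii is when $K_0(G)$ beats a single white vertex, whose value is $p$.

\begin{lemma}\label{lem:threshold}
Let $p\in(0,\frac12)$. Then $f_{K_0(G)}(p)\ge p$ if $p\le\frac1{2+\rho(G)}$, and $f_{K_0(G)}(p)<p$ if $p>\frac1{2+\rho(G)}$. Moreover $1/f_{K_r(G)}(p)=r/p+1/f_{K_0(G)}(p)$.
\end{lemma}

\begin{proof}
With $J$ the all-ones matrix,
\begin{equation}\label{eq:matrix}
M_{K_0(G)}(p)=pJ+(1-2p)I-pA_G ,
\end{equation}
and $x^TJx=1$ for a weight vector $x$. So $f_{K_0(G)}(p)-p$ is the minimum of $x^T\big((1-2p)I-pA_G\big)x$ over weight vectors. The inequality $p\le\frac1{2+\rho(G)}$ is equivalent to $\rho(G)\le\frac{1-2p}p$. If it holds, the matrix $(1-2p)I-pA_G$ is positive semidefinite. If it fails, a nonnegative eigenvector for $\rho(G)$, scaled to sum $1$, makes the form negative. The last assertion is Lemma~\ref{lem:join}.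
\end{proof}

\begin{example}[one accumulation point]\label{ex:paths}
The CRG $K_0(P_1)$ is a black vertex, with value $1-p$, which is at least $p$ up to $p=\frac12$. The CRG $K_0(P_2)$ is two black vertices joined in gray, with value $(1-p)/2$, which drops below $p$ at $p=\frac13$. In $K_0(P_3)$ the middle vertex is joined in gray to two black vertices with a white edge between them. By~\eqref{eq:matrix} that pair has value $p+(1-2p)/2=\frac12$ for $p<\frac12$, so $1/f=2+\frac1{1-p}$ and $f=\frac{1-p}{3-2p}$. This drops below $p$ when $2p^2-4p+1<0$, that is, at $p=\frac1{2+\sqrt2}$. In general $K_0(P_k)$ drops below $p$ at $1/(2+2\cos\frac\pi{k+1})$, and these thresholds decrease strictly to $\frac14$. So at every $p\in(\frac14,\frac12)$ some path beats the white vertex, while any finite set of paths fails to beat it on an interval to the right of $\frac14$. After adding $r$ white vertices the same holds for the CRGs $K_r(P_k)$, with the reference value $p$ replaced by $p/(r+1)$.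
\end{example}

\begin{example}[the rival from the other side]\label{ex:rival}
To accumulate at $\frac34$ as well, we admit the CRGs $\overline{K_r(P_k)}$. The competition in Example~\ref{ex:paths} is visible only if none of these has value below $p/(r+1)$ near $p=\frac14$. The CRG $\overline{K_r(P_2)}$ has two white and $r$ black vertices, all joined in gray, so its reciprocal value is $\frac2p+\frac r{1-p}$. At $p=\frac14$ we must compare $8+\frac43r$ with $\frac{r+1}p=4+4r$. For $r=0$ the rival wins, $8>4$, and for $r=1$ it still wins, $\frac{28}3>8$. For $r=2$ it loses, $\frac{32}3<12$. The padding works because each added white vertex is worth $1/p$ to the family that it was added to, while in the complementary family it has become black and is worth only $1/(1-p)$.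
\end{example}

To make these examples a proof we need a property whose CRGs we know. The set $\mathcal K(\mathcal H)$ is larger than the family of CRGs that we put in, so we must bound the value of every member, not only of the intended ones.

\section{A property that accumulates on both sides}\label{sec:construction}

For $\lambda\ge2$ let $\mathcal G_\lambda$ be the class of nonempty graphs with $\rho(G)<\lambda$. It is closed under taking nonempty subgraphs and contains all edgeless graphs. By the values of $\rho$ for stars and cliques, its members have maximum degree less than $\lambda^2$ and clique number at most $\lceil\lambda\rceil$.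

For an integer $r\ge0$ let $\mathcal H_{r,\lambda}$ be the family of graphs that embed in $K_r(G)$ for some $G\in\mathcal G_\lambda$. Such a graph consists of $r$ independent sets and cliques $A_v$, $v\in V(G)$, with no edge between $A_v$ and $A_{v'}$ unless $vv'\in E(G)$. The family is hereditary and contains all edgeless graphs, so it is non-trivial. By Lemma~\ref{lem:basic}(a), $K_r(G)\in\mathcal K(\mathcal H_{r,\lambda})$ for all $G\in\mathcal G_\lambda$.

The next lemma is a converse for CRGs with the color patterns that cores have. In each part we build a test graph that embeds in $K$, so that by Lemma~\ref{lem:basic}(a) it embeds in some $K_r(G)$, and we read off what this forces.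

\begin{lemma}\label{lem:recognize}
Let $K\in\mathcal K(\mathcal H_{r,\lambda})$.
\begin{itemize}
\item[(a)] If $VB\ne\emptyset$ and no edge inside $VB$ is black, then the graph $G'$ of gray edges on $VB$ lies in $\mathcal G_\lambda$.
\item[(b)] If no edge inside $VW$ is white, then $|VW|\le r+1$.
\item[(c)] If no edge inside $VW$ is white and some black vertex has no white edge to $VW$, then $|VW|\le r$.
\end{itemize}
Moreover $\mathcal H_{r,\lambda}$ is not the family of all graphs.
\end{lemma}

\begin{proof}
\emph{Parts (b) and (c).} Fix an integer $m\ge1+\lambda^2$. Let $F_1$ be the complete multipartite graph with $r+2$ parts of size $m$, and $F_2$ the complete multipartite graph with $r+1$ parts of size $m$ and $m$ parts of size $1$. If (b) fails, $F_1$ embeds in $K$, one part to each of $r+2$ white vertices. If (c) fails, $F_2$ embeds in $K$: the large parts go to $r+1$ white vertices, and the singletons, which form a clique, go to the black vertex. It therefore suffices to show that $F_1,F_2\notin\mathcal H_{r,\lambda}$, and this also proves the last assertion.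

Suppose that $\phi$ embeds $F_1$ or $F_2$ in $K_r(G)$ with $G\in\mathcal G_\lambda$. The preimage of a white vertex is independent, so it lies in one part, and at most $r$ parts meet these preimages. There are at least $r+1$ parts of size $m$ and at least $r+2$ parts in all. So some part $P$ of size $m$, and a vertex $q$ of another part, are mapped to black vertices. The vertices of $P$ are pairwise non-adjacent, so their images are distinct. They are all adjacent to $q$, so these $m$ images lie in $\{\phi(q)\}\cup N_G(\phi(q))$, which has fewer than $1+\lambda^2$ elements. This is a contradiction.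

\emph{Part (a).} We replace each black vertex of $K$ by a large clique. An embedding in $K_r(G)$ can split such a clique, but only into a bounded number of sets, so one of them is large. To recognize a gray edge from these unknown large sets we need a bipartite graph that has both an edge and a non-edge between any two large subsets. Put $\omega=\lceil\lambda\rceil$ and $h=\lceil(m-r)/\omega\rceil$, and choose $m>r$ so large that $h^2>2m+1$. In a uniformly random bipartite graph with two sides of size $m$, the expected number of pairs of $h$-subsets of the two sides that span only edges or only non-edges is at most $4^m\cdot2\cdot2^{-h^2}<1$. Fix a bipartite graph $\Gamma$ with no such pair.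

Let $F$ consist of disjoint cliques $A_v$ of size $m$, $v\in VB$, with a copy of $\Gamma$ between $A_v$ and $A_{v'}$ if $vv'$ is gray and no edges between them if $vv'$ is white. Sending $A_v$ to $v$ embeds $F$ in $K$; here we use that $VB$ spans no black edge. So some $\phi$ embeds $F$ in $K_r(G)$ with $G\in\mathcal G_\lambda$. Each white vertex receives at most one vertex of the clique $A_v$. The remaining vertices of $A_v$, at least $m-r$ of them, occupy black vertices that are pairwise joined in gray. These form a clique of $G$, so there are at most $\omega$ of them. Hence some black vertex $\pi(v)$ receives a set $A_v'\subseteq A_v$ with $|A_v'|\ge h$.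

Let $v\ne v'$. There is a non-edge between $A'_v$ and $A'_{v'}$, by the choice of $\Gamma$ if $vv'$ is gray and by construction if $vv'$ is white. Since the preimage of a black vertex is a clique, $\pi(v)\ne\pi(v')$. If $vv'$ is gray there is also an edge between $A'_v$ and $A'_{v'}$, so $\pi(v)\pi(v')$ is not white, which means $\pi(v)\pi(v')\in E(G)$. Thus $\pi$ is injective and maps edges of $G'$ to edges of $G$. So $G'$ is isomorphic to a subgraph of $G$, and $G'\in\mathcal G_\lambda$.
\end{proof}

The three estimates below are the general forms of Examples~\ref{ex:paths} and~\ref{ex:rival}: small CRGs do not beat $p/(r+1)$ just to the right of $\frac1{2+\lambda}$, large ones do, and above $\frac12$ nothing beats the all-gray CRG with $r$ white and $\lceil\lambda\rceil$ black vertices.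

\begin{lemma}\label{lem:three}
Let $\mathcal H=\mathcal H_{r,\lambda}$ and $p_0=\frac1{2+\lambda}$.
\begin{itemize}
\item[(i)] For every $n$ there is $p_n\in(p_0,\frac12]$ such that $f_K(p)\ge\frac p{r+1}$ for all $K\in\mathcal K(\mathcal H)$ with at most $n$ vertices and all $p\in(0,p_n)$.
\item[(ii)] If $\lambda\in\Lambda$, then $\mathrm{ed}_{\mathcal H}(p)<\frac p{r+1}$ for all $p\in(p_0,\frac12)$.
\item[(iii)] For all $q\in(\frac12,1)$ and $K\in\mathcal K(\mathcal H)$ we have $\frac1{f_K(q)}\le\frac rq+\frac{\lceil\lambda\rceil}{1-q}$.
\end{itemize}
\end{lemma}

\begin{proof}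
(i) Up to isomorphism there are finitely many graphs on at most $n$ vertices, so $\rho_n=\max\{\rho(G):G\in\mathcal G_\lambda,\ |V(G)|\le n\}$ is less than $\lambda$. Put $p_n=\frac1{2+\rho_n}$, let $p\in(0,p_n)$, and replace $K$ by a $p$-core sub-CRG with the same value at $p$. By Lemma~\ref{lem:core}(b) it has no black edges and all edges at white vertices are gray. If $VB=\emptyset$, then $|VW|\le r+1$ by Lemma~\ref{lem:recognize}(b), and $f_K(p)=p/|VW|\ge\frac p{r+1}$. Otherwise $K=K_w(G')$ with $w\le r$ by Lemma~\ref{lem:recognize}(c) and $G'\in\mathcal G_\lambda$ by Lemma~\ref{lem:recognize}(a). Then $\rho(G')\le\rho_n$, and Lemma~\ref{lem:threshold} gives $1/f_K(p)\le\frac rp+\frac1p$.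

(ii) The inequality $p>p_0$ says $\frac1p-2<\lambda$. Since $\lambda\in\Lambda$, there is $G\in\mathcal G_\lambda$ with $\rho(G)>\frac1p-2$, that is, $p>\frac1{2+\rho(G)}$. By Lemma~\ref{lem:threshold}, $1/f_{K_r(G)}(p)>\frac{r+1}p$, and $K_r(G)\in\mathcal K(\mathcal H)$.

(iii) We may assume that $K$ is $q$-core. By Lemma~\ref{lem:core}(b) it has no white edges and all edges at black vertices are gray. If $VW\ne\emptyset$, the sub-CRG on $VW$ has value at least $q\min\sum_vx_v^2=q/|VW|$. With $b=|VB|$, Lemma~\ref{lem:join} gives $1/f_K(q)\le\frac{|VW|}q+\frac b{1-q}$. If $b=0$, then $|VW|\le r+1$, and $\frac{r+1}q\le\frac rq+\frac1{1-q}$ because $q>\frac12$. If $b\ge1$, then $|VW|\le r$ by Lemma~\ref{lem:recognize}(c). The gray graph on $VB$ is a clique on $b$ vertices and lies in $\mathcal G_\lambda$ by Lemma~\ref{lem:recognize}(a), so $b\le\lceil\lambda\rceil$.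
\end{proof}

\begin{remark}
The reference value is attained. A graph whose vertex set is a union of $r+1$ independent sets embeds in $K_r(G)$ for a large edgeless $G$: send the vertices of the last set to distinct black vertices. So $r+1$ white vertices joined in gray form a member of $\mathcal K(\mathcal H_{r,\lambda})$, and with (i) we get $\mathrm{ed}_{\mathcal H_{r,\lambda}}(p)=\frac p{r+1}$ on $(0,p_0]$.
\end{remark}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:pairs}]
Let $\lambda,\lambda'\in\Lambda$, $p_0=\frac1{2+\lambda}$ and $p_0'=\frac1{2+\lambda'}$. Choose an integer $r$ with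
\begin{equation}\label{eq:r}
r>(\lceil\lambda'\rceil-1)\Big(1+\frac1\lambda\Big),\qquad r>(\lceil\lambda\rceil-1)\Big(1+\frac1{\lambda'}\Big),
\end{equation}
and let $\mathcal H^*=\mathcal H_{r,\lambda}\cup\mathrm{co}\mathcal H_{r,\lambda'}$. This is a non-trivial hereditary property. It is proper: by Lemma~\ref{lem:recognize} there are graphs $F\notin\mathcal H_{r,\lambda}$ and $F'\notin\mathrm{co}\mathcal H_{r,\lambda'}$, and $F\sqcup F'\notin\mathcal H^*$.

We show that $p_0$ is an accumulation point of $\mathcal H^*$. Let $K\in\mathcal K(\mathrm{co}\mathcal H_{r,\lambda'})$ and $p\in(0,\frac12)$. Lemma~\ref{lem:three}(iii), applied to $\overline K\in\mathcal K(\mathcal H_{r,\lambda'})$ at $q=1-p$, gives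
\[
\frac1{f_K(p)}\le\frac r{1-p}+\frac{\lceil\lambda'\rceil}p .
\]
Multiplying by $p$ shows that the right side is less than $\frac{r+1}p$ if and only if $r\,\frac{1-2p}{1-p}>\lceil\lambda'\rceil-1$. Since $\frac{1-p_0}{1-2p_0}=1+\frac1\lambda$, this holds at $p_0$ by the first inequality in~\eqref{eq:r}, and by continuity it holds on some interval $[p_0,p_0+\varepsilon)\subseteq(0,\frac12)$. Therefore
\begin{equation}\label{eq:rival}
f_K(p)>\frac p{r+1}\qquad\text{for all }K\in\mathcal K(\mathrm{co}\mathcal H_{r,\lambda'})\text{ and }p\in[p_0,p_0+\varepsilon).
\end{equation}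
Suppose that $K_1,\dots,K_m\in\mathcal K(\mathcal H^*)$ compute $\mathrm{ed}_{\mathcal H^*}$ on $I\cap[0,1]$ for an open interval $I\ni p_0$. Let $n$ be the largest number of vertices of a $K_i$, and pick $p\in I$ with $p_0<p<\min(p_0+\varepsilon,p_n)$. By Lemma~\ref{lem:basic}(b) each $K_i$ lies in $\mathcal K(\mathcal H_{r,\lambda})$ or in $\mathcal K(\mathrm{co}\mathcal H_{r,\lambda'})$, so $\min_if_{K_i}(p)\ge\frac p{r+1}$ by Lemma~\ref{lem:three}(i) and~\eqref{eq:rival}. But $\mathrm{ed}_{\mathcal H^*}(p)\le\mathrm{ed}_{\mathcal H_{r,\lambda}}(p)<\frac p{r+1}$ by Lemma~\ref{lem:three}(ii). This is a contradiction.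

The property $\mathrm{co}\mathcal H^*=\mathcal H_{r,\lambda'}\cup\mathrm{co}\mathcal H_{r,\lambda}$ has the same form with $\lambda$ and $\lambda'$ exchanged, and~\eqref{eq:r} is symmetric. So $p_0'$ is an accumulation point of $\mathrm{co}\mathcal H^*$, and $1-p_0'$ is an accumulation point of $\mathcal H^*$ by Lemma~\ref{lem:basic}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\rho(P_k)=2\cos\frac\pi{k+1}$ increases to $2$, we have $2\in\Lambda$. For $\lambda=\lambda'=2$ condition~\eqref{eq:r} reads $r>\frac32$. So $\mathcal H_{2,2}\cup\mathrm{co}\mathcal H_{2,2}$ has the accumulation points $\frac14\in(0,\frac12]$ and $\frac34\in[\frac12,1)$.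
\end{proof}

\section{Spectral radii that converge from below}\label{sec:Lambda}

Put $\lambda_0=\sqrt{2+\sqrt5}$. It remains to prove the following proposition; the last assertion of Theorem~\ref{thm:pairs} then follows, because $\lambda\mapsto\frac1{2+\lambda}$ maps $\{2\}\cup[\lambda_0,\infty)$ onto $\{\frac14\}\cup(0,\frac1{2+\lambda_0}]$.

\begin{proposition}\label{prop:Lambda}
$[\lambda_0,\infty)\subseteq\Lambda$.
\end{proposition}

Limit points of $\rho$ in this range were found by Shearer~\cite{Shearer}. Lemma~\ref{lem:three}(ii) needs convergence from below, so we give a full proof.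

\subsection{Pivots of trees}

A symmetric matrix is positive definite if and only if a chosen diagonal entry is positive and the Schur complement of that entry is positive definite. In $zI-A_G$ for a rooted tree $G$, eliminate the vertices with children before parents. Eliminating a vertex $u$ whose current diagonal entry is $a(u)>0$ deletes $u$ and subtracts $1/a(u)$ from the diagonal entry of its parent. So define the \emph{pivots}
\[
a(v)=z-\sum_{u\text{ child of }v}\frac1{a(u)} .
\]
Then $\rho(G)<z$ if and only if all pivots are positive. Along a path the pivot evolves by the map $T_z(c)=z-1/c$, and each leaf attached to a vertex lowers its pivot by $1/z$.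

For $z\ge2$ let $c_\pm(z)=\frac12(z\pm\sqrt{z^2-4})$, so that $c_+c_-=1$ and $c_++c_-=z$, and let
\[
g_z(c)=(c-c_-(z))(c_+(z)-c)=-c^2+zc-1 .
\]
The map $T_z$ is increasing on $(0,\infty)$ and $T_z(c)-c=g_z(c)/c$. So its fixed points are $c_\pm(z)$; it moves points up between them and down outside them. Two consequences:
\begin{itemize}
\item[(A)] If $c>c_+(z)$, the iterates $T_z^j(c)$ stay above $c_+(z)$ and decrease to $c_+(z)$, because their limit is a fixed point.
\item[(B)] If $0<c<c_-(z)$, the iterates do not all stay positive. Otherwise they would decrease to a limit. A positive limit would be a fixed point below $c_-(z)$, and the limit $0$ is impossible because $T_z(c)<0$ for $0<c<1/z$.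
\end{itemize}
The constant $\lambda_0$ marks where one leaf fits into the gap between the fixed points. For $z>2$,
\begin{equation}\label{eq:gap}
c_+(z)-c_-(z)>\tfrac1z\iff\sqrt{z^2-4}>\tfrac1z\iff z^4-4z^2-1>0\iff z>\lambda_0 ,
\end{equation}
and the same equivalences hold with $=$ or $<$ throughout.

\subsection{The endpoint $\lambda_0$}

Let $G_n$ be the path on $2n+1$ vertices with a leaf attached to the middle vertex, rooted there. For $z>2$ the pivots along each half are $e_1=z$ and $e_{j+1}=T_z(e_j)$. By (A), $1/e_n<c_-(z)$ and $1/e_n\to c_-(z)$. The pivot of the root is $z-\frac1z-\frac2{e_n}$; it is larger than, and tends to, $z-2c_-(z)-\frac1z=\sqrt{z^2-4}-\frac1z$. At $z=\lambda_0$ this limit is $0$, so all pivots are positive and $\rho(G_n)<\lambda_0$. For $2<z<\lambda_0$ the limit is negative, so $\rho(G_n)\ge z$ for large $n$. Hence $\lambda_0\in\Lambda$.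

\subsection{The greedy caterpillar}

Fix $\lambda>\lambda_0$ and write $c_\pm=c_\pm(\lambda)$, $T=T_\lambda$, $g=g_\lambda$ and $C=c_-+\frac1\lambda$. By~\eqref{eq:gap}, $C<c_+$. By (B), a pivot below $c_-$ cannot be followed by an arbitrarily long path, while a pivot above $c_-$ stays above $c_-$ under $T$. So we build a caterpillar that carries as many leaves as this barrier allows. Put $\tilde c_1=\lambda$. For $i\ge1$ let $\ell_i\ge0$ be the largest integer with
\[
c_i:=\tilde c_i-\frac{\ell_i}\lambda>c_-,
\]
and put $\tilde c_{i+1}=T(c_i)$. This is well defined, since $c_i>c_-$ gives $\tilde c_{i+1}>T(c_-)=c_-$. Maximality of $\ell_i$ gives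
\begin{equation}\label{eq:window}
c_-<c_i\le C<c_+ .
\end{equation}
Let $G_n$ be the caterpillar with spine $v_1\cdots v_n$ and $\ell_i$ leaves at $v_i$, rooted at $v_n$. For example, $\lambda=3$ has $c_-=\frac12(3-\sqrt5)\in(\frac13,\frac12)$, and the recursion gives $\tilde c_1=3$, $c_1=\frac23$, $\tilde c_2=\frac32$, $c_2=\frac12$, $\tilde c_3=1$, $c_3=\frac23=c_1$. The numbers of leaves are $7,3,1,3,1,\dots$.

The spine pivots of $zI-A_{G_n}$ are
\[
c_1(z)=z-\frac{\ell_1}z,\qquad c_{i+1}(z)=z-\frac{\ell_{i+1}}z-\frac1{c_i(z)},
\]
and $c_i(\lambda)=c_i>0$, so $\rho(G_n)<\lambda$. Since $P_n\subseteq G_n\subseteq G_{n+1}$, the limit $\rho_\infty=\lim\rho(G_n)$ exists and $2\le\rho_\infty\le\lambda$. We must show $\rho_\infty=\lambda$. Suppose not, and fix $z_0\in(\rho_\infty,\lambda)$. Then $c_i(z)>0$ for all $i$ and all $z\in[z_0,\lambda]$. We show that the derivatives $c_n'(z)$ grow linearly in $n$, uniformly on $[z_0,\lambda]$; this is impossible for functions with values in $(0,C]$.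

\medskip\noindent\emph{The derivative recursion.} We have $c_1'(z)\ge1$ and $c_{i+1}'(z)=1+\ell_{i+1}/z^2+c_i'(z)/c_i(z)^2$. By induction $c_i'\ge1$, so $c_i(\cdot)$ is increasing and $0<c_i(z)\le c_i$ on $[z_0,\lambda]$. Hence
\begin{equation}\label{eq:deriv}
c_{i+1}'(z)\ge1+\frac{c_i'(z)}{c_i^2}.
\end{equation}
The factors $c_i^{-2}$ can be smaller than $1$, so we have to control their products. The function $g$ does this, because
\begin{equation}\label{eq:cocycle}
g(T(c))=T(c)\big(\lambda-T(c)\big)-1=\frac{\lambda c-1-c^2}{c^2}=\frac{g(c)}{c^2}.
\end{equation}

\medskip\noindent\emph{Leaves do not increase $g$: $g(\tilde c_i)\ge g(c_i)$ for $i\ge2$.} There is nothing to prove if $\ell_i=0$. Let $\ell_i\ge1$. Then $g(\tilde c_i)-g(c_i)=(\tilde c_i-c_i)(\lambda-\tilde c_i-c_i)$, and $\tilde c_i=T(c_{i-1})\le T(C)$ gives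
\[
\lambda-\tilde c_i-c_i=\lambda-2\tilde c_i+\frac{\ell_i}\lambda\ge\lambda+\frac1\lambda-2T(C)=\frac2C-\lambda+\frac1\lambda .
\]
The last quantity is nonnegative if and only if $C(\lambda-\frac1\lambda)\le2$. Substituting $C=c_-+\frac1\lambda$ and multiplying by $\lambda^2$ turns this into $c_-\lambda(\lambda^2-1)\le\lambda^2+1$, that is, $c_+\ge\frac{\lambda(\lambda^2-1)}{\lambda^2+1}$, that is, $\sqrt{\lambda^2-4}\ge\frac{\lambda(\lambda^2-3)}{\lambda^2+1}$. With $u=\lambda^2$, squaring gives the equivalent inequality $(u-4)(u+1)^2-u(u-3)^2=4(u^2-4u-1)\ge0$, which holds because $u\ge2+\sqrt5$.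

\medskip\noindent\emph{Growth relative to $g$.} By~\eqref{eq:window}, $0<g(c_i)\le\frac14(c_+-c_-)^2=\frac14(\lambda^2-4)$. By~\eqref{eq:cocycle} and the previous paragraph, $c_i^{-2}=g(\tilde c_{i+1})/g(c_i)\ge g(c_{i+1})/g(c_i)$. Dividing~\eqref{eq:deriv} by $g(c_{i+1})$ gives
\[
\frac{c_{i+1}'(z)}{g(c_{i+1})}\ge\frac{c_i'(z)}{g(c_i)}+\frac4{\lambda^2-4},\qquad\text{so}\qquad c_n'(z)\ge\frac{4(n-1)}{\lambda^2-4}\,g(c_n).
\]

\medskip\noindent\emph{$g(c_n)$ is bounded below.} Here the assumption $\rho_\infty<z_0$ keeps $c_n$ away from $c_-$. The graph $G_n$ with a path of $j$ further vertices attached at $v_n$ is a subgraph of $G_{n+j}$, so its spectral radius is less than $z_0$. Its pivots along the new path are the iterates $T_{z_0}^j(c_n(z_0))$, so these are positive for all $j$. By (B), which applies since $z_0>2$, we have $c_n(z_0)\ge c_-(z_0)$. The function $c_-(z)=1/c_+(z)$ is strictly decreasing, so $\delta=c_-(z_0)-c_-$ is positive, and $c_n\ge c_n(z_0)\ge c_-+\delta$. With~\eqref{eq:window} we get $g(c_n)\ge\delta(c_+-C)>0$ for all $n$.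

\medskip\noindent Integrating over $[z_0,\lambda]$ now gives
\[
C>c_n-c_n(z_0)\ge(\lambda-z_0)\,\frac{4(n-1)}{\lambda^2-4}\,\delta(c_+-C)
\]
for all $n$, which is false for large $n$. So $\rho(G_n)\to\lambda$ from below and $\lambda\in\Lambda$. This proves Proposition~\ref{prop:Lambda} and completes the proof of Theorem~\ref{thm:pairs}.

\section{No accumulation in $(1/4,3/4)$}\label{sec:middle}

Fix a proper property $\mathcal H=\mathrm{Forb}(\mathcal F)$, a graph $F\in\mathcal F$ and $s=|V(F)|$. Since $\mathcal H$ is non-trivial, $s\ge2$. No $K\in\mathcal K(\mathcal H)$ has $s$ vertices pairwise joined in gray, since $F$ would embed injectively; this is the only use of $\mathcal F\ne\emptyset$. Fix $a\in(\frac14,\frac12)$ and put $\mu=\frac{1-2a}a$, so that $0<\mu<2$.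

Let $p\in[a,\frac12)$ and let $K\in\mathcal K(\mathcal H)$ be $p$-core. By Lemma~\ref{lem:core}(b), $K$ consists of $w\le s-1$ white vertices joined in gray to everything and a possibly empty set $V$ of black vertices spanning only gray and white edges. Let $G$ be the graph of gray edges on $V$ and $A$ its adjacency matrix. Then $G$ has no clique of size $s$. For $d$ supported on $V$ with coordinate sum $0$, formula~\eqref{eq:matrix} gives $d^TM_K(p)d=(1-2p)|d|^2-p\,d^TAd$. Since $\frac{1-2p}p\le\mu$, Lemma~\ref{lem:core}(a) yields
\begin{equation}\label{eq:local}
d^TAd<\mu|d|^2\qquad\text{for all }d\in\mathbb R^V\setminus\{0\}\text{ with }\textstyle\sum_vd_v=0 .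
\end{equation}

\subsection{Two examples}

If~\eqref{eq:local} bounded $|V|$, there would be finitely many cores and we would be done. It does not.

\begin{example}\label{ex:empty}
Let $E_n$ be the edgeless graph on $n$ vertices. By~\eqref{eq:matrix}, $f_{K_0(E_n)}(p)=p+\frac{1-2p}n$, which is strictly decreasing in $n$, so $K_0(E_n)$ is $p$-core for every $p<\frac12$. If only finitely many of these CRGs lie in $\mathcal K(\mathcal H)$, the largest one beats the others. If all of them do, then $\mathcal H$ contains every edgeless graph, so the single white vertex lies in $\mathcal K(\mathcal H)$, and its value $p$ beats them all. The white vertex is the limit of the family. Complete multipartite graphs $G$ also satisfy~\eqref{eq:local}: if $\sigma_i$ is the sum of $d$ over part $i$, then $d^TAd=(\sum_i\sigma_i)^2-\sum_i\sigma_i^2\le0$.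
\end{example}

\begin{example}\label{ex:matching}
Let $G=mK_2$ be a perfect matching with $m$ edges, so $\rho(G)=1$. For $p<\frac13$ the form $x^T((1-2p)I-pA)x$ is at least $(1-3p)|x|^2$, with equality for uniform weights, so the value is $p+\frac{1-3p}{2m}$ and the white vertex is again better. For $p>\frac13$ a single edge beats the white vertex (Example~\ref{ex:paths}) and must not be replaced by it. But then $m\ge2$ is impossible in a core: the vector $d$ equal to $1$ on one edge and $-1$ on another has $d^TMd=4(1-3p)<0$. A piece that occurs twice in a core certifies that it is worse than a white vertex; a piece that occurs once does not.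
\end{example}

The proof has two parts. First, $G$ is a complete multipartite graph with local defects of bounded size, apart from a bounded set of vertices. Second, each unbounded family of such graphs is beaten by a limit CRG in $\mathcal K(\mathcal H)$.

\subsection{The structure of the gray graph}

Write $[j]=\{1,\dots,j\}$. A \emph{labeled graph} is a nonempty graph whose vertices carry labels in $[s-1]$; its \emph{type} is its class under label-preserving isomorphism.

\begin{proposition}\label{prop:structure}
There are constants $\gamma_1,\gamma_2$ depending only on $s$ and $\mu$ with the following property. Let $G$ be a graph on $V$ with no clique of size $s$ that satisfies~\eqref{eq:local}. Then $V$ is the disjoint union of a set $R$ and sets called pieces, the vertices of the pieces have labels in $[s-1]$, and there is a map $b\colon R\times[s-1]\to\{0,1\}$, such that: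
\begin{itemize}
\item[(i)] $|R|\le\gamma_2$, each piece has between $1$ and $\gamma_1$ vertices, and $R\ne\emptyset$ if $V\ne\emptyset$;
\item[(ii)] vertices in different pieces are adjacent if and only if their labels differ;
\item[(iii)] $r\in R$ is adjacent to a piece vertex of label $i$ if and only if $b(r,i)=1$;
\item[(iv)] no type occurs exactly once among the labeled graphs induced on the pieces.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\mathrm{Ram}(s,j)$ be the least $n$ such that every graph on $n$ vertices has a clique of size $s$ or an independent set of size $j$. Any $\mathrm{Ram}(s,j)$ vertices of $G$ therefore contain an independent $j$-set. Since $\mu<2$, we can fix an integer $k\ge2$ with $\mu k<2(k-1)$ and then an integer $L$ with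
\begin{equation}\label{eq:L}
L>8s,\qquad 2\mu+\frac{650}L\le4,\qquad\mu k+\frac{26k^2}L\le2(k-1).
\end{equation}
The second condition gives $L>162$.

The difficulty is that~\eqref{eq:local} only tests vectors with sum $0$, while the natural test vectors for a path or a star are positive. A large independent set serves as ballast: weight $-\sigma$ spread over $L$ vertices cancels a sum $\sigma$ and adds only $\sigma^2/L$ to $|d|^2$. To control its effect on $d^TAd$ we must know how vertices attach to it.

\medskip\noindent\emph{Step 1: sparse or dense.} \emph{Let $J$ be an independent $L$-set and $v\notin J$. Then $|N(v)\cap J|\le3$ ($v$ is \emph{sparse} to $J$) or $|J\setminus N(v)|\le8$ ($v$ is \emph{dense} to $J$), and not both.} Let $\alpha=|N(v)\cap J|$. If $4\le\alpha\le L/2$, put $d=1$ at $v$, $\frac12$ on four neighbors in $J$, and $-\frac3{L-\alpha}$ on the non-neighbors in $J$. Then $\sum d_v=0$, $d^TAd=4$ and $|d|^2=2+\frac9{L-\alpha}\le2+\frac{18}L$. If $\alpha>L/2$ and $L-\alpha\ge9$, put $d=1$ at $v$, $-\frac13$ on nine non-neighbors in $J$, and $\frac2\alpha$ on the neighbors in $J$. Then $\sum d_v=0$, $d^TAd=4$ and $|d|^2=2+\frac4\alpha\le2+\frac8L$.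 In both cases~\eqref{eq:local} gives $4<2\mu+\frac{36}L$, contradicting~\eqref{eq:L}. Both alternatives cannot hold because $L>11$.

\medskip\noindent\emph{Step 2: the skeleton.} Consider sequences $(J_1,\dots,J_t)$ of disjoint independent $L$-sets such that for $i<j$ every vertex of $J_j$ is dense to $J_i$; the empty sequence is allowed. If $t\ge s$, choose $v_s\in J_s$, then $v_{s-1}\in J_{s-1}$, and so on, each adjacent to all vertices chosen before. At most $8(s-1)<L$ vertices are excluded at each step, so we obtain a clique of size $s$, which is impossible. So $t\le s-1$, and we fix a longest sequence. For $i<j$ at most $8L$ pairs between $J_i$ and $J_j$ are non-adjacent. The sets $J_i$ represent the large parts of the multipartite structure.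

\medskip\noindent\emph{Step 3: almost every vertex belongs to one part.} For $v\in V\setminus\bigcup_iJ_i$ let $T(v)=\{i: v\text{ is sparse to }J_i\}$, so that $v$ is dense to $J_i$ for $i\notin T(v)$, and let $V_T=\{v:T(v)=T\}$. \emph{If $|T|\ne1$, then $|V_T|<\mathrm{Ram}(s,L)$.} Otherwise $V_T$ contains an independent $L$-set $Z$. If $T=\emptyset$, then $Z$ extends the skeleton. If $i<j$ lie in $T$, put $d=-\frac2L$ on $Z$ and $\frac1L$ on $J_i\cup J_j$. Then $\sum d_v=0$ and $|d|^2=\frac6L$. There are at least $L^2-8L$ edges between $J_i$ and $J_j$ and at most $6L$ between $Z$ and $J_i\cup J_j$, so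
\[
d^TAd\ge\frac{2(L^2-8L)-4\cdot6L}{L^2}=2-\frac{40}L>\frac{12}L>\mu|d|^2,
\]
contradicting~\eqref{eq:local}. Let $R_0$ be the union of the $J_i$ and the $V_T$ with $|T|\ne1$, and let $C_i=V_{\{i\}}$. Then $|R_0|\le\gamma_0:=(s-1)L+2^{s-1}\mathrm{Ram}(s,L)$, and $V\setminus R_0=C_1\sqcup\dots\sqcup C_t$. The vertices of $C_i$ receive label $i$. Also $R_0\ne\emptyset$ if $V\ne\emptyset$: it contains $J_1$ if $t\ge1$ and equals $V$ if $t=0$.

\medskip\noindent\emph{Step 4: the defect graph.} We compare $G$ with the complete multipartite graph on the classes $C_i$. Let $D$ be the graph on $V\setminus R_0$ whose edges are the edges of $G$ inside a class, with sign $\varepsilon=+1$, and the non-edges of $G$ between different classes, with sign $\varepsilon=-1$. The ballast removes the condition on the sum: \emph{for nonempty $U\subseteq V\setminus R_0$ and nonzero $d\colon U\to[-1,1]$,}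
\begin{equation}\label{eq:defect}
2\sum_{uv\in E(D[U])}\varepsilon_{uv}d_ud_v<\mu\sum_{u\in U}d_u^2+\frac{26|U|^2}L .
\end{equation}
Put $\sigma_i=\sum_{u\in U\cap C_i}d_u$, so that $\sum_i|\sigma_i|\le|U|$. Extend $d$ by $-\sigma_i/L$ on $J_i$ and by $0$ elsewhere. Then $\sum d_v=0$ and $|d|^2=\sum_Ud_u^2+\sum_i\sigma_i^2/L\le\sum_Ud_u^2+|U|^2/L$. For this step give the vertices of $J_i$ label $i$ too, and let $B$ be the $0/1$ matrix on $U\cup\bigcup_iJ_i$ with $B_{uv}=1$ exactly when the labels differ. The sum of $d$ over each label is $0$, so $d^TBd=0$ and $d^TAd=d^T(A-B)d$. Inside $U$ the nonzero entries of $A-B$ are the signs of the edges of $D[U]$, which produce the left side of~\eqref{eq:defect}. All other nonzero entries are $\pm1$. A vertex $u\in U\cap C_i$ has at most $3$ of them toward $J_i$ and at most $8$ toward each other $J_j$. At most $8L$ pairs between $J_i$ and $J_j$ carry one, and no pair inside $J_i$ does. So $d^TAd$ differs from the left side of~\eqref{eq:defect} by at most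
\[
2\sum_{u\in U}\sum_j8\,\frac{|\sigma_j|}L+2\sum_{i<j}8L\,\frac{|\sigma_i\sigma_j|}{L^2}\le\frac{16|U|^2}L+\frac{8|U|^2}L ,
\]
and~\eqref{eq:local} with $\mu<2$ gives~\eqref{eq:defect}.

\medskip\noindent\emph{Step 5: the components of $D$ are bounded.} If $D$ has an induced path on $k$ vertices, choose $d=\pm1$ successively along it so that $\varepsilon_{uv}d_ud_v=1$ on each edge. Then~\eqref{eq:defect} gives $2(k-1)<\mu k+26k^2/L$, contradicting~\eqref{eq:L}. If $D$ has an induced star with center $v$ and four leaves, put $d=1$ at $v$ and $\frac12\varepsilon_{vu}$ at each leaf $u$. Then~\eqref{eq:defect} gives $4<2\mu+650/L$, again a contradiction. It follows that all degrees in $D$ are less than $\Delta:=s\,\mathrm{Ram}(s,4)$. Indeed, a vertex of larger degree has $\mathrm{Ram}(s,4)$ neighbors in $D$ inside one of the at most $s-1$ classes; four of them are independent in $G$, hence in $D$, since $D$ and $G$ agree inside a class; and this is an induced star with four leaves. Shortest paths are induced, so distances inside a component of $D$ are at most $k-2$. Every component has at most $\gamma_1:=1+\Delta+\dots+\Delta^{k-2}$ vertices.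

\medskip\noindent\emph{Step 6: how $R_0$ attaches to the classes.} Let $\ell=6\Delta+13$. \emph{For $r\in R_0$ and $i\in[t]$, one of $|N(r)\cap C_i|$ and $|C_i\setminus N(r)|$ is less than $\ell$.} Otherwise take $\ell$-sets $X\subseteq N(r)\cap C_i$ and $Y\subseteq C_i\setminus N(r)$, and put $d=1$ at $r$, $\frac2\ell$ on $X$ and $-\frac3\ell$ on $Y$. Then $\sum d_v=0$ and $|d|^2=1+\frac{13}\ell$. Edges inside $X$ or inside $Y$ contribute positively to $d^TAd$. Edges between $X$ and $Y$ are edges of $D$, so there are at most $\Delta\ell$ of them. Hence $d^TAd\ge4-\frac{12\Delta}\ell=2+\frac{26}\ell>\mu|d|^2$, contradicting~\eqref{eq:local}. Put $b(r,i)=1$ if $i\le t$ and $|C_i\setminus N(r)|<\ell$, and $b(r,i)=0$ otherwise. Then for each pair $(r,i)$ with $i\le t$, fewer than $\ell$ vertices of $C_i$ violate (iii); call them \emph{exceptional}.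

\medskip\noindent\emph{Step 7: the pieces.} Vertices in different components of $D$ are not adjacent in $D$, so they are adjacent in $G$ exactly when their labels differ. Thus (ii) holds for the components, and any component can be moved into the set $R$ without harm: for a moved vertex $r$ of label $j$, set $b(r,i)=1$ if and only if $i\ne j$, and (iii) holds for $r$ and all other components. Start from $R_0$ and move every component that contains an exceptional vertex; then (iii) holds for all $r\in R_0$. Among the remaining components, move each one whose type occurs exactly once; this does not change the multiplicities of the other types, so (iv) holds. The components that remain are the pieces. If $\mathcal T$ is the finite set of types of labeled graphs with at most $\gamma_1$ vertices, then $|R|\le\gamma_2:=\gamma_0+\gamma_0(s-1)\ell\gamma_1+|\mathcal T|\gamma_1$.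
\end{proof}

The hypothesis $a>\frac14$ enters through $\mu<2$. For $\mu=2$ every path satisfies~\eqref{eq:local}, the components in Step~5 are unbounded, and Theorem~\ref{thm:main} shows that the conclusion of Theorem~\ref{thm:middle} fails.

\subsection{Patterns, boxes and limits}

Keep $\gamma_1,\gamma_2$ and $\mathcal T$ as above, and let $\mathbb N=\{0,1,2,\dots\}$. A \emph{pattern} is a triple $\pi=(w,G_0,b)$, where $0\le w\le s-1$, $G_0$ is a graph on a possibly empty set $R=[n]$ with $n\le\gamma_2$ and $w+n\ge1$, and $b\colon R\times[s-1]\to\{0,1\}$. There are finitely many patterns. For $m\in\mathbb N^{\mathcal T}$ let $K(\pi,m)$ be the CRG with $w$ white vertices joined in gray to everything, and with black vertices consisting of $R$ and $m_\tau$ pieces of each type $\tau$. Its gray edges between black vertices are the edges of $G_0$, the edges inside pieces, and those prescribed by (ii) and (iii); all other edges between black vertices are white. Proposition~\ref{prop:structure} says: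
\begin{equation}\label{eq:normalform}
\begin{array}{c}\text{if $p\in[a,\tfrac12)$ and $K\in\mathcal K(\mathcal H)$ is $p$-core, then $K\cong K(\pi,m)$}\\ \text{for a pattern $\pi$ and some $m\in\mathbb N^{\mathcal T}$ with $m_\tau\ne1$ for all $\tau$.}\end{array}
\end{equation}

Fix $\pi$. We need to know which multiplicities can tend to infinity together. If $m\le m'$ coordinatewise, then $K(\pi,m)$ is a sub-CRG of $K(\pi,m')$, so $\mathcal D_\pi=\{m:K(\pi,m)\in\mathcal K(\mathcal H)\}$ is a down-set. Dickson's lemma states that every subset of $\mathbb N^{\mathcal T}$ has finitely many minimal elements. Let $e^1,\dots,e^h$ be the minimal elements of the complement of $\mathcal D_\pi$. Then $m\in\mathcal D_\pi$ if and only if for each $j$ there is a type $\tau(j)$ with $m_{\tau(j)}<e^j_{\tau(j)}$. For each choice of the function $j\mapsto\tau(j)$, the solutions form either the empty set or a \emph{box} $\{m\in\mathbb N^{\mathcal T}:m\le\beta\}$, where $\beta_\tau=\min\{e^j_\tau-1:\tau(j)=\tau\}$ and $\beta_\tau=\infty$ if no $j$ has $\tau(j)=\tau$. So $\mathcal D_\pi$ is a finite union of boxes, which we call the boxes of $\pi$.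

For a box given by $\beta\in(\mathbb N\cup\{\infty\})^{\mathcal T}$, call a type $\tau$ \emph{unbounded} if $\beta_\tau=\infty$ and \emph{bounded} otherwise, and call a piece unbounded or bounded according to its type. As in Example~\ref{ex:empty}, the limit collapses the label-$i$ vertices of unbounded pieces to one white vertex. Define the CRG $K(\pi,\beta)$ by taking the $w$ white vertices, the set $R$, and $\beta_\tau$ pieces of each bounded type $\tau$, colored as before, and adding a white vertex $\omega_i$ for each label $i$ that occurs in an unbounded type. The vertex $\omega_i$ is joined in gray to the $w$ white vertices and to each $\omega_j$, $j\neq i$. It is joined to $r\in R$ in gray if $b(r,i)=1$ and in white otherwise, and to a piece vertex of label $j$ in gray if $j\ne i$ and in white otherwise.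

For $m\le\beta$ in $\mathbb N^{\mathcal T}$, let $\psi\colon V(K(\pi,m))\to V(K(\pi,\beta))$ be the natural inclusion on the $w$ white vertices, on $R$ and on the bounded pieces, and let $\psi$ send each label-$i$ vertex of an unbounded piece to $\omega_i$. The colors at $\omega_i$ were chosen to give the following property.
\begin{itemize}
\item[($*$)] Let $u\ne u'$ not lie in one common unbounded piece. If $\psi(u)\ne\psi(u')$, then the edges $uu'$ and $\psi(u)\psi(u')$ have the same color. If $\psi(u)=\psi(u')$, then this vertex is some $\omega_i$ and the edge $uu'$ is white.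
\end{itemize}
Indeed, if neither vertex lies in an unbounded piece, $\psi$ preserves the pair. If $u$ lies in an unbounded piece and has label $i$, then $uu'$ is gray when $u'$ is white; when $u'\in R$ it is gray if $b(u',i)=1$ and white otherwise; and when $u'$ lies in another piece it is gray if its label differs from $i$ and white otherwise. These are the colors at $\omega_i$, with $\psi(u')=\omega_i$ exactly when $u'$ is a label-$i$ vertex of an unbounded piece.

\begin{lemma}\label{lem:admissible}
For every box $\beta$ of $\pi$ we have $K(\pi,\beta)\in\mathcal K(\mathcal H)$.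
\end{lemma}

\begin{proof}
Suppose that $\phi$ embeds some $F'\in\mathcal F$ with vertices $u_1,\dots,u_n$ in $K(\pi,\beta)$. Let $m_\tau=\beta_\tau$ for bounded $\tau$ and $m_\tau=n$ for unbounded $\tau$; then $m\le\beta$, so $m\in\mathcal D_\pi$. For each $\omega_i$ fix an unbounded type $\tau_i$ containing label $i$. Define $\phi'$ with $\psi\circ\phi'=\phi$ as follows. If $\phi(u_j)=\omega_i$, let $\phi'(u_j)$ be a label-$i$ vertex of the $j$-th piece of type $\tau_i$; otherwise let $\phi'(u_j)$ be the vertex corresponding to $\phi(u_j)$. Distinct vertices of $F'$ never go to the same unbounded piece. Two vertices with the same image $\omega_i$ under $\phi$ are non-adjacent, and by ($*$) their images under $\phi'$ are joined by a white edge. Two vertices with the same image outside the $\omega_i$ keep it. Two vertices with different images see the same color under $\phi'$ as under $\phi$, by ($*$). So $F'$ embeds in $K(\pi,m)$, contradicting $m\in\mathcal D_\pi$.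
\end{proof}

\begin{lemma}\label{lem:better}
Let $p\in(0,\frac12)$, let $K=K(\pi,m)$ be $p$-core with $m_\tau\ne1$ for all $\tau$, and let $m\le\beta$. Then $f_{K(\pi,\beta)}(p)\le f_K(p)$.
\end{lemma}

\begin{proof}
Let $M=M_K(p)$, $M'=M_{K(\pi,\beta)}(p)$, and let $x$ be the optimal weight vector of $K$. Let $y$ be the weight vector on $K(\pi,\beta)$ with $y_v=\sum_{\psi(u)=v}x_u$, so that $y^TM'y=\sum_{u,u'}M'_{\psi(u)\psi(u')}x_ux_{u'}$. By ($*$), and since a white vertex and a white edge both have entry $p$, we have $M'_{\psi(u)\psi(u')}=M_{uu'}$ unless $u$ and $u'$, equal or not, lie in one unbounded piece $S$. In that case $M'_{\psi(u)\psi(u')}$ is $p$ if the labels agree and $0$ otherwise. Therefore, summing over the unbounded pieces $S$ of $K$ and writing $S_i$ for the set of label-$i$ vertices of $S$,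
\[
y^TM'y=x^TMx-\sum_Sq_S,\qquad q_S=\sum_{u,u'\in S}M_{uu'}x_ux_{u'}-p\sum_i\Big(\sum_{u\in S_i}x_u\Big)^2 .
\]
It suffices to show $q_S>0$, and we argue as in Example~\ref{ex:matching}. Since $m_\tau\ne1$, there is a second piece $S'$ of the type of $S$. The colors from $S$ and $S'$ to other vertices depend only on labels, so exchanging $S$ and $S'$ by a label-preserving isomorphism is an automorphism of $K$. The optimal vector is unique, so $x$ takes the same values on $S$ and $S'$. Let $d$ equal $x$ on $S$, $-x$ on $S'$ and $0$ elsewhere; it is nonzero and has sum $0$. The entry of $M$ between a vertex of $S$ and a vertex of $S'$ is $p$ if the labels agree and $0$ otherwise, so $d^TMd=2q_S$. Lemma~\ref{lem:core}(a) gives $q_S>0$. Hence $f_{K(\pi,\beta)}(p)\le y^TM'y\le f_K(p)$.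
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:middle}]
Let $\mathcal S$ be the finite set of CRGs $K(\pi,\beta)$, where $\pi$ runs over the patterns and $\beta$ over the boxes of $\pi$. By Lemma~\ref{lem:admissible}, $\mathcal S\subseteq\mathcal K(\mathcal H)$. Let $p\in[a,\frac12)$ and $K\in\mathcal K(\mathcal H)$. A $p$-core sub-CRG of $K$ with the same value is, by~\eqref{eq:normalform}, of the form $K(\pi,m)$ with all $m_\tau\ne1$. Then $m\in\mathcal D_\pi$ lies in some box $\beta$ of $\pi$, and $f_{K(\pi,\beta)}(p)\le f_K(p)$ by Lemma~\ref{lem:better}. By~\eqref{eq:BM}, $\mathcal S$ computes $\mathrm{ed}_{\mathcal H}$ on $[a,\frac12)$.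

At $p=\frac12$ the cores in $\mathcal K(\mathcal H)$ have only gray edges and hence fewer than $s$ vertices, so there are finitely many, and they compute $\mathrm{ed}_{\mathcal H}(\frac12)$. For $(\frac12,1-a]$, apply the first paragraph to the proper property $\mathrm{co}\mathcal H$ and use Lemma~\ref{lem:basic}(c). Every member of $\mathcal K(\mathcal H)$ has value at least $\mathrm{ed}_{\mathcal H}$ everywhere, so the union of the three finite sets computes $\mathrm{ed}_{\mathcal H}$ on $[a,1-a]$.

Each point of $(\frac14,\frac34)$ lies in the open interval $(a,1-a)$ for some $a\in(\frac14,\frac12)$, so it is not an accumulation point. By Theorem~\ref{thm:main}, the endpoints $\frac14$ and $\frac34$ are both accumulation points of one property.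
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMM}
Christopher Cox, Ryan R. Martin, Daniel McGinnis,
\emph{Accumulation points of the edit distance function},
arXiv:2107.06706 (2021).

\bibitem{Shearer}
Shearer, \emph{Linear Algebra Appl.} 114/115 (1989).

\end{thebibliography}
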